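\title{The essential norm of the Leray transform on strongly $\mathbb{C}$-convex hypersurfaces}

\begin{abstract}
Let $S$ be a smooth compact strongly $\mathbb C$-convex hypersurface in $\mathbb C^2$. At each point $p$ a projective transformation brings $S$, to second order, to the form $\operatorname{Im}\zeta_2=|\zeta_1|^2+\beta(p)\operatorname{Re}\zeta_1^2$ with $0\le\beta(p)<1$. We prove that the essential $L^2$-norm of the Leray transform $L$ of $S$ equals $\max_p(1-\beta(p)^2)^{-1/4}$, as conjectured by Barrett and Edholm. In contact Darboux coordinates $L$ is, modulo compact operators, a Heisenberg convolution operator with variable coefficients; freezing the coefficients costs arbitrarily little in norm, and the norms of the frozen operators come from one Gaussian integral. We also determine $LL^*$ modulo compact operators and treat hypersurfaces in $\mathbb C^n$.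
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The Leray transform}

Let $S\subset\mathbb{CP}^2$ be a smooth compact real hypersurface that lies in an affine chart $\mathbb C^2$, and let $\Omega\subset\mathbb C^2$ be the bounded domain it encloses, so that $S=\partial\Omega$. Fix a smooth defining function $\rho$ with $\Omega=\{\rho<0\}$, $S=\{\rho=0\}$ and $d\rho\ne0$ on $S$. We write $\rho_j=\partial\rho/\partial\zeta_j$, $\rho_{jk}=\partial^2\rho/\partial\zeta_j\partial\zeta_k$, $\rho_{j\bar k}=\partial^2\rho/\partial\zeta_j\partial\bar\zeta_k$ and $\langle\partial\rho(\zeta),e\rangle=\sum_j\rho_j(\zeta)e_j$. Since $d\rho(e)=2\operatorname{Re}\langle\partial\rho,e\rangle$, the complex tangent line at $p\in S$ is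
\[
H_p=T_pS\cap iT_pS=\{e\in\mathbb C^2:\langle\partial\rho(p),e\rangle=0\}.
\]
We assume that $S$ is \emph{strongly $\mathbb C$-convex}: for every $p\in S$ the real Hessian of $\rho$ at $p$ is positive definite on $H_p$. For $e\in H_p$ and $w\in\mathbb C$, Taylor's formula reads
\begin{equation}\label{eq:taylor}
\rho(p+we)=\Lambda_p(e)|w|^2+\operatorname{Re}\bigl(\Gamma_p(e)w^2\bigr)+O(|w|^3),
\end{equation}
where $\Lambda_p(e)=\sum\rho_{j\bar k}(p)e_j\bar e_k$ is the Levi form and $\Gamma_p(e)=\sum\rho_{jk}(p)e_je_k$. The minimum of the quadratic part over $|w|=1$ is $\Lambda_p(e)-|\Gamma_p(e)|$, so the hypothesis says that $\Lambda_p(e)>|\Gamma_p(e)|$ for $e\neq0$: near $p$ the line $p+H_p$ touches $S$ from outside, to second order and not more.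

Put
\[
\phi(z,\zeta)=\langle\partial\rho(\zeta),\zeta-z\rangle,\qquad z\in\mathbb C^2,\ \zeta\in S .
\]
For fixed $\zeta$ this is an affine function of $z$ with zero set $\zeta+H_\zeta$. Strong $\mathbb C$-convexity implies that these lines do not enter $\Omega$:
\begin{equation}\label{eq:nonvanishing}
\phi(z,\zeta)\neq0\qquad\text{for }z\in\Omega,\ \zeta\in S .
\end{equation}
We take \eqref{eq:nonvanishing} as part of the setting. It is what gives meaning to the integral below, and besides compactness it is the only global information about $S$ that we use. The \emph{Leray integral} of a continuous function $f$ on $S$ is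
\begin{equation}\label{eq:leray}
\mathcal Lf(z)=\frac1{(2\pi i)^2}\int_S f(\zeta)\,\frac{\partial\rho(\zeta)\wedge\bar\partial\partial\rho(\zeta)}{\phi(z,\zeta)^2},\qquad z\in\Omega .
\end{equation}
It is holomorphic in $\Omega$, and it reproduces the functions in $\mathcal A(\Omega)=\mathcal O(\Omega)\cap C(\overline\Omega)$ from their boundary values (Lemma~\ref{lem:reproducing}). For $f\in C^\infty(S)$ the \emph{Leray transform} $Lf$ is the function on $S$ given by the boundary values of $\mathcal Lf$ taken from $\Omega$. It is known, by a result of Lanzani and Stein, that $L$ extends to a bounded operator on $L^2(S)$, taken with respect to surface measure or any smooth positive density; a proof also comes out of our argument (Proposition~\ref{prop:bounded}). We write $L$ for this extension.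

Let $H^2(S)$ be the $L^2$-closure of $\{F|_S:F\in\mathcal A(\Omega)\}$ and let $\Pi$ be the orthogonal (Szeg\H{o}) projection onto it. The operator $L$ is an idempotent with range $H^2(S)$ (Proposition~\ref{prop:bounded}), that is, an explicit but in general oblique projection onto the space onto which $\Pi$ projects orthogonally. A nonzero idempotent has norm at least $1$, with equality only if it is orthogonal, so the size of $L$ measures its obliqueness. For the unit sphere, $\rho=|\zeta|^2-1$ and $\phi(z,\zeta)=1-\sum z_j\bar\zeta_j$. The operators $f\mapsto\mathcal Lf(r\,\cdot)$, $r<1$, then have Hermitian kernels with respect to the measure in \eqref{eq:leray}, so for this measure $L$ is self-adjoint and $L=\Pi$.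

The operator norm of $L$ mixes the singularity of the kernel with its behavior far from the diagonal and with the choice of density. The \emph{essential norm}
\[
\|L\|_e=\inf\{\|L-K\|:K\ \text{compact on }L^2(S)\}
\]
keeps only the first: bounded kernels give compact operators, and a change of density changes $L$ by a compact operator (Lemma~\ref{lem:commutator}). One therefore expects $\|L\|_e$ to be determined by the local geometry of $S$.

\subsection{The invariant $\beta$ and the main theorem}

For $0\le\beta<1$ let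
\[
S_\beta=\{(\zeta_1,\zeta_2)\in\mathbb C^2:\operatorname{Im}\zeta_2=|\zeta_1|^2+\beta\operatorname{Re}\zeta_1^2\}.
\]
For each $p\in S$ there is a projective transformation of $\mathbb{CP}^2$ that moves $p$ to the origin and after which $S$ is given near $0$ by
\begin{equation}\label{eq:projective}
\operatorname{Im}\zeta_2=|\zeta_1|^2+\beta(p)\operatorname{Re}\zeta_1^2+O(3),
\end{equation}
with $\Omega$ on the side where $\operatorname{Im}\zeta_2$ is larger; the number $\beta(p)\in[0,1)$ is unique. It can be read off from \eqref{eq:taylor}: by Lemma~\ref{lem:beta},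
\begin{equation}\label{eq:beta}
\beta(p)=\frac{|\Gamma_p(e)|}{\Lambda_p(e)}=\Bigl|\sum\rho_{jk}e_je_k\Bigr|\Big/\sum\rho_{j\bar k}e_j\bar e_k\qquad(0\ne e\in H_p).
\end{equation}
Since $|w|^2+\beta\operatorname{Re}w^2=(1+\beta)a^2+(1-\beta)b^2$ for $w=a+ib$, the level curves of the Hessian on $H_p$ are ellipses whose axes have ratio $\sqrt{(1+\beta)/(1-\beta)}$. They are circles when $\beta=0$, as on the sphere, and strong $\mathbb C$-convexity degenerates as $\beta\to1$.

Which value of $\|L\|_e$ should one guess? Compact operators are negligible on unit vectors that concentrate at a point $p$, so one should look at $S$ near $p$ under a microscope. The dilations $(\zeta_1,\zeta_2)\mapsto(r\zeta_1,r^2\zeta_2)$ preserve $S_\beta$ and, as $r\to\infty$, turn the remainder in \eqref{eq:projective} into $O(1/r)$ on compact sets. What the microscope shows is $S_{\beta(p)}$, and we compute in Section~\ref{sec:model} that the Leray transform of $S_\beta$ has norm $(1-\beta^2)^{-1/4}$. The following formula, with a supremum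 in place of the maximum, was conjectured by Barrett and Edholm \cite{BE}.

\begin{theorem}\label{thm:A}
Let $S=\partial\Omega\subset\mathbb C^2$ be a smooth compact strongly $\mathbb C$-convex hypersurface. For every smooth positive density on $S$,
\[
\|L\|_e=\max_{p\in S}\,\bigl(1-\beta(p)^2\bigr)^{-1/4}.
\]
\end{theorem}

\begin{example}
Let $0\le c_1,c_2<1$ and $\rho=|\zeta_1|^2+|\zeta_2|^2+\operatorname{Re}(c_1\zeta_1^2+c_2\zeta_2^2)-1$, so that $S$ is a real ellipsoid. Here $\Lambda_p(e)=|e|^2$ and $\Gamma_p(e)=c_1e_1^2+c_2e_2^2$, hence $\beta\le\max(c_1,c_2)$. At the points of $S$ with $\zeta_1=0$ we have $\rho_1=\bar\zeta_1+c_1\zeta_1=0$, so $H_p=\mathbb C\times\{0\}$ and $\beta=c_1$; at the points with $\zeta_2=0$, $\beta=c_2$. Thus $\|L\|_e=(1-\max(c_1,c_2)^2)^{-1/4}$.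
\end{example}

The same method describes $LL^*$ modulo compact operators. Let $\sigma=(1-\beta^2)^{-1/2}$, a smooth function on $S$ (Lemma~\ref{lem:beta}), and let $\operatorname{sp}_e(A)$ be the essential spectrum of $A$, the set of $\lambda\in\mathbb C$ such that $A-\lambda$ has no two-sided inverse modulo compact operators. Continuous functions on $S$ act as multiplication operators.

\begin{theorem}\label{thm:B}
In the setting of Theorem~\ref{thm:A}, with respect to any smooth positive density:
\begin{enumerate}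
\item $LL^*-\sigma\Pi$ is compact.
\item $\operatorname{sp}_e(LL^*)=\operatorname{sp}_e(L^*L)=\{0\}\cup\{\sigma(p):p\in S\}$.
\item $\|h_1Lh_2\|_e=\max_S|h_1h_2|\,\sigma^{1/2}$ for $h_1,h_2\in C(S)$.
\item $\|L-\Pi\|_e=\|L-L^*\|_e=\max_S\sqrt{\sigma-1}$. Hence
\[
\|L\|_e=1\iff\beta\equiv0\iff L-L^*\text{ is compact}\iff L-\Pi\text{ is compact}.
\]
\end{enumerate}
\end{theorem}

The analogue of both theorems in $\mathbb C^n$ is Theorem~\ref{thm:C}.

The microscope gives a lower bound for $\|L\|_e$; the upper bound needs an approximation of $L$ by the model in operator norm, on a whole neighborhood of $p$. Section~\ref{sec:model} treats the model operators. Section~\ref{sec:geometry} produces coordinates in which $\phi$ has the form of the model at all nearby points at once, Section~\ref{sec:weak} shows that the error is compact, and Section~\ref{sec:freezing} freezes the coefficients. Section~\ref{sec:localization} turns local approximation into a formula for the essential norm and proves Theorem~\ref{thm:A}.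 Sections~\ref{sec:LLstar} and~\ref{sec:Cn} prove Theorems~\ref{thm:B} and~\ref{thm:C}.

\subsection{Conventions}

The letters $c,C$ denote positive constants whose value may change from line to line. For bounded operators, $A\equiv B$ means that $A-B$ is compact. We use the following standard facts.
\begin{itemize}
\item Integral operators with square-integrable kernel (Hilbert--Schmidt operators) are compact; norm limits of compact operators are compact; a compact operator maps weakly null families to norm-null families.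
\item \emph{Schur's test.} If $\int|N(x,y)|\,dy\le C$ for all $x$ and $\int|N(x,y)|\,dx\le C$ for all $y$, the integral operator with kernel $N$ has norm at most $C$ on $L^2$.
\item The quotient of the bounded operators by the compact ones (the Calkin algebra) is a $C^*$-algebra with norm $\|\cdot\|_e$. In particular $\|AB\|_e\le\|A\|_e\|B\|_e$, $\|A^*\|_e=\|A\|_e$ and $\|AA^*\|_e=\|A\|_e^2$.
\end{itemize}

\section{The model hypersurfaces and the Heisenberg group}\label{sec:model}

We first rewrite the measure in \eqref{eq:leray}. On $TS$ the form $d\rho=2\operatorname{Re}\partial\rho$ vanishes, so $\partial\rho|_S$ is purely imaginary, and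
\[
\alpha=-i\,\partial\rho|_S
\]
is a real $1$-form on $S$ with kernel $H$. Since $d\partial\rho=\bar\partial\partial\rho$, we have $\bar\partial\partial\rho|_S=i\,d\alpha$, and therefore
\begin{equation}\label{eq:mu}
\frac1{(2\pi i)^2}\,\partial\rho\wedge\bar\partial\partial\rho\,\big|_S=\frac1{4\pi^2}\,\alpha\wedge d\alpha=:\mu,\qquad \mathcal Lf(z)=\int_Sf(\zeta)\,\phi(z,\zeta)^{-2}\,d\mu(\zeta).
\end{equation}
Replacing $\rho$ by $g\rho$ with $g>0$ multiplies $\alpha$ and $\phi(z,\cdot)$ by $g$ and $\mu$ by $g^2$, so $\mathcal L$ does not depend on $\rho$. We shall see that $\mu$ is a positive density (Proposition~\ref{prop:darboux}); it is the one we work with.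

\subsection{The Leray kernel of $S_\beta$}

Let $q_\beta(u)=|u|^2+\beta u^2$ for $u\in\mathbb C$, a complex-valued quadratic form on $\mathbb R^2$. Take $\rho=2(\operatorname{Re}q_\beta(\zeta_1)-\operatorname{Im}\zeta_2)$, so that $\partial\rho=i\,d\zeta_2+2(\bar\zeta_1+\beta\zeta_1)\,d\zeta_1$, and parametrize $S_\beta$ by
\[
\mathbb C\times\mathbb R\ni(\eta,s)\longmapsto\zeta=(\eta,\,s+iq_\beta(\eta)).
\]
Then $i\,d\zeta_2=i\,ds-\bar\eta\,d\eta-\eta\,d\bar\eta-2\beta\eta\,d\eta$, so $\partial\rho=i\,ds+\bar\eta\,d\eta-\eta\,d\bar\eta$ on $S_\beta$, that is,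
\[
\alpha=ds+2\operatorname{Im}(\bar\eta\,d\eta).
\]
The parameter $\beta$ has disappeared from $\alpha$. For a second point $z=(\xi,t+iq_\beta(\xi))$,
\begin{align*}
\phi(z,\zeta)&=i(\zeta_2-z_2)+2(\bar\eta+\beta\eta)(\eta-\xi)\\
&=-i(t-s)+q_\beta(\xi)+q_\beta(\eta)-2\bar\eta\xi-2\beta\eta\xi\\
&=q_\beta(\xi-\eta)-i\bigl(t-s+2\operatorname{Im}(\bar\eta\xi)\bigr),
\end{align*}
and moving $z$ into the domain, to $z+(0,i\epsilon)$, adds $\epsilon$ to $\phi$. So the kernel depends only on $u=\xi-\eta$ and $\tau=t-s+2\operatorname{Im}(\bar\eta\xi)$. The pair $(u,\tau)$ is the quotient of the two points in a group.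

The \emph{Heisenberg group} is $\mathbb H=\mathbb C\times\mathbb R$ with the product
\[
(\eta,s)(u,\tau)=\bigl(\eta+u,\ s+\tau-2\operatorname{Im}(\bar\eta u)\bigr),\qquad(\eta,s)^{-1}=(-\eta,-s).
\]
For $x=(\xi,t)$ and $y=(\eta,s)$ we always write
\[
v=(u,\tau)=y^{-1}x=\bigl(\xi-\eta,\ t-s+2\operatorname{Im}(\bar\eta\xi)\bigr).
\]
Lebesgue measure $dm=dA(u)\,d\tau$ is invariant under left and right translations and under inversion, all of which are affine maps with Jacobian $\pm1$. In particular $x\mapsto y^{-1}x$ and $y\mapsto y^{-1}x$ preserve $m$. The dilations $\delta_r(u,\tau)=(ru,r^2\tau)$ are automorphisms that multiply $m$ by $r^4$, and the gauge $|v|=(|u|^4+\tau^2)^{1/4}$ satisfies $|\delta_rv|=r|v|$. Hence $m\{|v|<R\}=c_0R^4$ and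
\begin{equation}\label{eq:polar}
\int_{|v|<R}|v|^{-3}\,dm=4c_0R,\qquad\int_{|v|>R}|v|^{-8}\,dm=c_0R^{-4},
\end{equation}
while $|v|^{-4}$ is not integrable at $0$. If $x,y$ range over a compact set, the formulas $x-y=(u,\tau-2\operatorname{Im}(\bar\eta u))$ and $\tau=t-s+2\operatorname{Im}(\bar\eta u)$ give, for the Euclidean distance,
\begin{equation}\label{eq:euclid}
|x-y|_{\mathrm E}\le C|v|,\qquad|v|\le C|x-y|_{\mathrm E}^{1/2}.
\end{equation}
The form $\theta=d\tau+2\operatorname{Im}(\bar u\,du)$ equals $d\tau$ at $0$ and is left-invariant: left translation by $(\eta,s)$ pulls it back to $d\tau-2\operatorname{Im}(\bar\eta\,du)+2\operatorname{Im}((\bar\eta+\bar u)\,du)=\theta$. With $u=a+ib$ we have $\operatorname{Im}(\bar u\,du)=a\,db-b\,da$, so $\theta\wedge d\theta=4\,d\tau\wedge da\wedge db$.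

Thus on $S_\beta\cong\mathbb H$ we have $\alpha=\theta$, $\mu=\pi^{-2}m$ (the orientation is checked in the proof of Proposition~\ref{prop:darboux}), and the Leray integral at $z+(0,i\epsilon)$ is the convolution of $f$ with $\pi^{-2}(q_\beta(u)-i\tau+\epsilon)^{-2}$.

\subsection{The operators $M_Q$}

On a general hypersurface the form $q_\beta$ will be replaced by a form that varies from point to point and is not in normal position. So we let $\mathcal Q$ be the set of complex-valued quadratic forms $Q$ on $\mathbb R^2\cong\mathbb C$ with $\operatorname{Re}Q$ positive definite, an open subset of $\mathbb C^3$; $\det\operatorname{Re}Q$ is the determinant of the symmetric matrix of $\operatorname{Re}Q$. If $Q$ stays in a compact subset of $\mathcal Q$, then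
\begin{equation}\label{eq:lower}
|Q(u)-i\tau+\epsilon|\ge c\,(|v|^2+\epsilon)\qquad(v\in\mathbb H,\ \epsilon\ge0).
\end{equation}
Indeed, the left side $\Theta$ dominates the real part, $\Theta\ge c_1|u|^2+\epsilon$, and the imaginary part, $\Theta\ge|\tau|-C_1|u|^2$; so $|\tau|\le(1+C_1/c_1)\Theta$, and $|v|^2\le|u|^2+|\tau|$.

For $f\in C_c^\infty(\mathbb H)$, $Q\in\mathcal Q$ and $\epsilon>0$ put
\[
M_{Q,\epsilon}f(x)=\pi^{-2}\int_{\mathbb H}f(y)\,\bigl(Q(u)-i\tau+\epsilon\bigr)^{-2}dm(y),\qquad M_Qf(x)=M_{Q,0}f(x)=\lim_{\epsilon\to0+}M_{Q,\epsilon}f(x).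
\]
The limiting kernel has size $|v|^{-4}$, so Schur's test does not apply to it. But it commutes with translations in $t$, and a Fourier transform in $t$ turns the singular kernel into Gaussians. Let $\hat f(\eta,\lambda)=\int e^{-i\lambda s}f(\eta,s)\,ds$, let $P_\epsilon$ be the Fourier multiplier $e^{-\epsilon|\lambda|}$ (so $P_0=I$ and $\|P_\epsilon\|\le1$), and let $D_rf=r^2f\circ\delta_r$, a unitary operator on $L^2(\mathbb H)=L^2(\mathbb H,m)$.

\begin{lemma}\label{lem:MQ}
Let $Q\in\mathcal Q$.
\begin{enumerate}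
\item[(a)] For $f\in C_c^\infty(\mathbb H)$ the limit defining $M_Qf(x)$ exists for every $x$, and for $\epsilon\ge0$
\begin{equation}\label{eq:fibers}
\begin{gathered}
M_{Q,\epsilon}f(\xi,t)=\frac1{2\pi}\int_0^\infty e^{i\lambda t-\epsilon\lambda}\,\bigl(T_{Q,\lambda}\hat f(\cdot,\lambda)\bigr)(\xi)\,d\lambda,\\
T_{Q,\lambda}(\xi,\eta)=\frac{2\lambda}\pi\,e^{-\lambda Q(\xi-\eta)+2i\lambda\operatorname{Im}(\bar\eta\xi)} .
\end{gathered}
\end{equation}
Moreover $\|M_Q\|\le2(\det\operatorname{Re}Q)^{-1/2}$ on $L^2(\mathbb H)$, and $M_{Q,\epsilon}=M_QP_\epsilon$.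
\item[(b)] The map $Q\mapsto M_Q$ is holomorphic, hence $C^\infty$, in operator norm.
\item[(c)] $M_QD_r=D_rM_Q$ for $r>0$.
\item[(d)] If $\chi,\chi_1\in C_c^\infty(\mathbb H)$ and $\chi_1=1$ near $\operatorname{supp}\chi$, then $\chi M_Q(1-\chi_1)$ is Hilbert--Schmidt.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\operatorname{Re}w>0$ we have $w^{-2}=\int_0^\infty\lambda e^{-\lambda w}\,d\lambda$. Insert this with $w=Q(u)+\epsilon-i\tau$. For $\epsilon>0$ the resulting integrand is dominated by $\lambda e^{-\epsilon\lambda}|f(y)|$, so we may integrate in $s$ first, which produces $\hat f(\eta,\lambda)$; since $\pi^{-2}=\frac1{2\pi}\cdot\frac2\pi$, this is \eqref{eq:fibers}. The function $\hat f$ has compact support in $\eta$ and decreases rapidly in $\lambda$, and $|T_{Q,\lambda}(\xi,\eta)|\le2\lambda/\pi$, so dominated convergence gives the limit $\epsilon\to0$. Next, $|T_{Q,\lambda}(\xi,\eta)|=\frac{2\lambda}\pi e^{-\lambda\operatorname{Re}Q(\xi-\eta)}$ has integral $2(\det\operatorname{Re}Q)^{-1/2}$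 in either variable, which bounds $\|T_{Q,\lambda}\|$ by Schur's test. By Plancherel's theorem in $t$, formula \eqref{eq:fibers} says that $M_{Q,\epsilon}$ acts on $\hat f(\cdot,\lambda)$ by $e^{-\epsilon\lambda}T_{Q,\lambda}$ for $\lambda>0$ and by $0$ for $\lambda<0$. We call these operators on $L^2(\mathbb C)$ the \emph{fibers} of $M_{Q,\epsilon}$. The bound and the factorization follow.

(b) For $f,g\in C_c^\infty(\mathbb H)$,
\[
\langle M_Qf,g\rangle=\frac1{2\pi}\int_0^\infty\!\!\iint T_{Q,\lambda}(\xi,\eta)\,\hat f(\eta,\lambda)\,\overline{\hat g(\xi,\lambda)}\,dA(\eta)\,dA(\xi)\,d\lambda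
\]
is holomorphic in $Q$, because the integrand is holomorphic and dominated by $\frac{2\lambda}\pi|\hat f||\hat g|$. On a closed polydisc of radius $R$ in $\mathcal Q$ with center $Q^*$, part (a) gives $|\langle M_Qf,g\rangle|\le C\|f\|\|g\|$. By Cauchy's estimates the Taylor coefficient with multi-index $j$ is a sesquilinear form in $(f,g)$ bounded by $CR^{-|j|}\|f\|\|g\|$, so it equals $\langle A_jf,g\rangle$ with $\|A_j\|\le CR^{-|j|}$. The series $\sum_j(Q-Q^*)^jA_j$ converges in norm in the open polydisc, and its sum is $M_Q$.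

(c) Substituting $y\mapsto\delta_{1/r}y$ and using that $Q(u)-i\tau$ is homogeneous of degree $2$ under the automorphisms $\delta_r$, we get $M_{Q,\epsilon}(f\circ\delta_r)=(M_{Q,r^2\epsilon}f)\circ\delta_r$. Let $\epsilon\to0$.

(d) By compactness of $\operatorname{supp}\chi$ there is $c>0$ with $|y^{-1}x|\ge c$ whenever $\chi(x)(1-\chi_1(y))\ne0$. So the operator has kernel $\pi^{-2}\chi(x)(Q(u)-i\tau)^{-2}(1-\chi_1(y))$, and by \eqref{eq:lower} and \eqref{eq:polar} the integral of its square modulus is at most $C\|\chi\|^2\int_{|v|\ge c}|v|^{-8}\,dm<\infty$.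
\end{proof}

\subsection{The Gaussian identity}

The Schur bound in Lemma~\ref{lem:MQ}(a) ignores the oscillation of the kernel and is not sharp. For the forms that come from hypersurfaces the exact norm is available, because $M_QM_Q^*$ is a multiple of a projection.

\begin{proposition}\label{prop:gauss}
Let $Q=q_\beta\circ B$ with $B\in SL(2,\mathbb R)$ and $0\le\beta<1$. Then $M_{q_0\circ B}$ is an orthogonal projection different from $0$ and $I$, and
\[
M_QM_Q^*=(1-\beta^2)^{-1/2}M_{q_0\circ B},\qquad\|M_Q\|=(1-\beta^2)^{-1/4}.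
\]
\end{proposition}

\begin{proof}
It suffices to compare fibers. Two unitary operators on $L^2(\mathbb C)$, both independent of $\beta$, reduce us to $\lambda=1$ and $B=I$. For $U_\lambda g(\xi)=\lambda^{1/2}g(\lambda^{1/2}\xi)$ a change of variables gives $T_{Q,\lambda}U_\lambda=U_\lambda T_{Q,1}$. The quantity $\operatorname{Im}(\bar\eta\xi)$ is the determinant of the vectors $\eta,\xi\in\mathbb R^2$, so it is preserved by $B$; hence $T_{q_\beta\circ B,1}(\xi,\eta)=T_{q_\beta,1}(B\xi,B\eta)$, and $g\mapsto g\circ B$ is a unitary operator that intertwines the two. Let $T_\beta=T_{q_\beta,1}$. Since $2i\operatorname{Im}(\bar\eta\xi)=\bar\eta\xi-\eta\bar\xi$,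
\[
T_\beta(\xi,\eta)=\tfrac2\pi\,e^{-|\xi|^2-\beta\xi^2}\;e^{2\xi(\bar\eta+\beta\eta)}\;e^{-|\eta|^2-\beta\eta^2}.
\]
The kernel of $T_\beta T_\beta^*$ at $(\xi,\xi')$ is $\int T_\beta(\xi,\eta)\overline{T_\beta(\xi',\eta)}\,dA(\eta)$. Writing $w=\overline{\xi'}$, it equals
\[
\frac4{\pi^2}\,e^{-|\xi|^2-\beta\xi^2-|w|^2-\beta w^2}\int_{\mathbb C}e^{-2|\eta|^2-2\beta\operatorname{Re}\eta^2+2\eta(\beta\xi+w)+2\bar\eta(\xi+\beta w)}\,dA(\eta).
\]
With $\eta=a+ib$ the exponent under the integral separates:
\[
-2(1+\beta)a^2+2(1+\beta)(\xi+w)\,a\;-\;2(1-\beta)b^2+2i(1-\beta)(w-\xi)\,b .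
\]
By $\int_{\mathbb R}e^{-ka^2+la}\,da=\sqrt{\pi/k}\,e^{l^2/4k}$ ($k>0$, $l\in\mathbb C$) the integral is
\[
\frac\pi{2\sqrt{1-\beta^2}}\exp\Bigl(\frac{1+\beta}2(\xi+w)^2-\frac{1-\beta}2(w-\xi)^2\Bigr)=\frac\pi{2\sqrt{1-\beta^2}}\;e^{\beta\xi^2+\beta w^2+2\xi w}.
\]
The terms $\beta\xi^2$ and $\beta w^2$ cancel against the prefactor, and what remains is
\begin{equation}\label{eq:TT}
T_\beta T_\beta^*=(1-\beta^2)^{-1/2}\,T_0,\qquad T_0(\xi,\xi')=\tfrac2\pi\,e^{-|\xi|^2-|\xi'|^2+2\xi\overline{\xi'}} .
\end{equation}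
For $\beta=0$ this reads $T_0T_0^*=T_0$, so $T_0$ is self-adjoint and idempotent; its kernel is continuous and nonzero, so $T_0\ne0$. Therefore $M_{q_0\circ B}$, whose fibers are unitarily equivalent to $T_0$ for $\lambda>0$ and vanish for $\lambda<0$, is an orthogonal projection different from $0$ and $I$, and the identity for $M_QM_Q^*$ holds fiber by fiber. Finally $\|M_Q\|^2=\|M_QM_Q^*\|$.
\end{proof}

\begin{remark}
The norm of $T_\beta$ is attained at the Gaussian $g(\eta)=e^{-|\eta|^2-\beta\bar\eta^2}=\frac\pi2\overline{T_\beta(0,\eta)}$. By \eqref{eq:TT} with $\xi'=0$, $T_\beta g=(1-\beta^2)^{-1/2}e^{-|\xi|^2}$, so $\|T_\beta g\|^2=\frac\pi2(1-\beta^2)^{-1}$, while $\|g\|^2=\int e^{-2(1+\beta)a^2-2(1-\beta)b^2}\,da\,db=\frac\pi2(1-\beta^2)^{-1/2}$. As $\beta\to1$ the Gaussian spreads out in the $b$-direction and the ratio blows up; at $\beta=1$ the integrals above diverge.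
\end{remark}

\section{Geometry of the hypersurface}\label{sec:geometry}

We return to the compact hypersurface $S$ of Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:beta}
Formula \eqref{eq:beta} holds. Consequently $\beta^2$ is smooth on $S$, $\beta$ is continuous, and $\max_S\beta<1$.
\end{lemma}

\begin{proof}
Let $\Psi$ be a projective map with $\Psi(p)=0$ that gives \eqref{eq:projective}, and write $\beta=\beta(p)$. Near $0$ we have $\rho\circ\Psi^{-1}=g\cdot(-\operatorname{Im}\zeta_2+|\zeta_1|^2+\beta\operatorname{Re}\zeta_1^2+O(3))$ with $g$ smooth and positive. Being biholomorphic, $\Psi$ maps $H_p$ to the complex tangent line $\{\zeta_2=0\}$; being projective, it maps lines to lines. So $\Psi(p+we)=(\zeta_1(w),0)$ with $\zeta_1(w)=c'w+O(|w|^2)$, $0\neq c'\in\mathbb C$, and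
\[
\rho(p+we)=g(0)|c'|^2|w|^2+\operatorname{Re}\bigl(g(0)\beta c'^2w^2\bigr)+O(|w|^3).
\]
Comparison with \eqref{eq:taylor} gives $\Lambda_p(e)=g(0)|c'|^2$ and $\Gamma_p(e)=g(0)\beta c'^2$. For the last statement take the smooth nonvanishing section $e=(\rho_2,-\rho_1)$ of $H$ in $\beta^2=|\Gamma(e)|^2/\Lambda(e)^2$, and use compactness.
\end{proof}

From now on projective maps are not needed. The kernel of $L$ is $\phi^{-2}$ on $S\times S$, so we must know that it is singular only on the diagonal. Condition \eqref{eq:nonvanishing} alone allows a complex tangent line to touch $S$ at a second point; the strict inequality $\Lambda>|\Gamma|$ excludes this.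

\begin{lemma}\label{lem:offdiagonal}
$\phi(z,\zeta)\neq0$ for $\zeta\in S$, $z\in\overline\Omega$, $z\ne\zeta$.
\end{lemma}

\begin{proof}
Suppose $\phi(z,\zeta)=0$. By \eqref{eq:nonvanishing}, $z\in S$, and $e=\zeta-z$ is a nonzero vector in $H_\zeta$. We show that the complex tangent lines at a whole curve of points $\zeta'$ pass through $z$, and that they cannot all be tangent at $z$.

The derivative at $\zeta$ of $\zeta'\mapsto\phi(z,\zeta')=\sum_j\rho_j(\zeta')(\zeta_j'-z_j)$ in the direction $h=we\in H_\zeta$ is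
\[
\sum_j\rho_jh_j+\sum_{j,k}\bigl(\rho_{jk}h_k+\rho_{j\bar k}\bar h_k\bigr)e_j=\Gamma_\zeta(e)\,w+\Lambda_\zeta(e)\,\bar w .
\]
Its modulus is at least $(\Lambda_\zeta(e)-|\Gamma_\zeta(e)|)|w|$, so this real-linear map $\mathbb C\to\mathbb C$ is injective, hence onto. Thus $\phi(z,\cdot):S\to\mathbb C$ is a submersion at $\zeta$, and its zero set contains a curve through $\zeta$.

Let $\ell=\zeta+H_\zeta$. By \eqref{eq:taylor}, $\ell\cap S\cap U=\{\zeta\}$ for some neighborhood $U$ of $\zeta$. Choose $\zeta'\in U\setminus\{\zeta,z\}$ on the curve and let $\ell'=\zeta'+H_{\zeta'}$. Then $z\in\ell\cap\ell'$, and $\ell'\ne\ell$ because $\zeta'\notin\ell$. So one of the two lines differs from $z+H_z$ and has a direction $e'$ with $\langle\partial\rho(z),e'\rangle\ne0$. Then $d\rho(we')=2\operatorname{Re}(w\langle\partial\rho(z),e'\rangle)<0$ for a suitable $w$, so this line meets $\Omega$. It is the zero set of $\phi(\cdot,\zeta)$ or of $\phi(\cdot,\zeta')$, which contradicts \eqref{eq:nonvanishing}.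
\end{proof}

The reproducing property supplies the cancellation $\mathcal L1=1$ that makes boundary values exist.

\begin{lemma}\label{lem:reproducing}
$\mathcal L(F|_S)=F$ on $\Omega$ for $F\in\mathcal A(\Omega)$. In particular $\mathcal L1=1$.
\end{lemma}

\begin{proof}
Fix $z\in\Omega$. Let $X$ be a manifold with a smooth map $\zeta:X\to\Omega\setminus\{z\}$ and smooth functions $s_1,s_2$ such that $\sum s_j(\zeta_j-z_j)=1$, and put $\mathcal W=\sum s_j\,d\zeta_j$. We claim that $F\,\mathcal W\wedge d\mathcal W$ is closed on $X$. Differentiating the relation gives $\sum(\zeta_j-z_j)\,ds_j=-\mathcal W$, so $ds_1,ds_2$ are linearly dependent modulo $d\zeta_1,d\zeta_2$, and $(d\mathcal W)^2=-2\,ds_1\wedge ds_2\wedge d\zeta_1\wedge d\zeta_2=0$. Each term of $dF\wedge\mathcal W\wedge d\mathcal W$ contains three factors from $\{d\zeta_1,d\zeta_2\}$, so it vanishes too. This proves the claim.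

For small $t>0$ let $\Omega_t=\{\rho<-t\}\ni z$ and $S_t=\{\rho=-t\}$. The function $\phi(z,\zeta)=\langle\partial\rho(\zeta),\zeta-z\rangle$ does not vanish on $S$ by \eqref{eq:nonvanishing}, hence, by compactness, not on $S_t$. Let $s^1_j=\rho_j/\phi(z,\cdot)$ on $S_t$ and $s_j^0=\overline{(\zeta_j-z_j)}/|\zeta-z|^2$, with associated forms $\mathcal W_1,\mathcal W_0$. Stokes' theorem on $S_t\times[0,1]$ with $s=(1-\lambda)s^0+\lambda s^1$, and then on $\Omega_t\setminus\{|\zeta-z|\le r\}$ with $s^0$, gives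
\[
\int_{S_t}F\,\mathcal W_1\wedge d\mathcal W_1=\int_{S_t}F\,\mathcal W_0\wedge d\mathcal W_0=\int_{|\zeta-z|=r}F\,\mathcal W_0\wedge d\mathcal W_0 .
\]
On the left, $\mathcal W_1=\phi^{-1}\partial\rho$ and $\mathcal W_1\wedge d\mathcal W_1=\phi^{-2}\,\partial\rho\wedge\bar\partial\partial\rho$. On the right, take $z=0$. The form $\mathcal W_0$ is invariant under $\zeta\mapsto r\zeta$, and on the unit sphere $\mathcal W_0=i\alpha_0$ with $\alpha_0=-i\sum\bar\zeta_j\,d\zeta_j$. For $\zeta_j=a_j+ib_j$ we have $d\bar\zeta_j\wedge d\zeta_j=2i\,da_j\wedge db_j$, so $d\alpha_0=2\sum da_j\wedge db_j$ and $(d\alpha_0)^2$ is $8$ times the volume form. The unit ball has volume $\pi^2/2$, so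
\[
\int_{|\zeta|=1}\mathcal W_0\wedge d\mathcal W_0=-\int_{|\zeta|<1}(d\alpha_0)^2=-4\pi^2=(2\pi i)^2 ,
\]
and the right side tends to $(2\pi i)^2F(z)$ as $r\to0$. As $t\to0$ the hypersurfaces $S_t$ converge smoothly to $S$ and $F$ is uniformly continuous on $\overline\Omega$, so the left side tends to $(2\pi i)^2\mathcal L(F|_S)(z)$.
\end{proof}

We now look for a chart $\kappa$ from a neighborhood of $p$ into $\mathbb H$ in which $\phi$ resembles $Q(u)-i\tau$. Normal coordinates at the single point $p$ are not enough. For fixed $\zeta=\kappa^{-1}(y)$, the linear part of $z\mapsto\phi(z,\zeta)$ at $z=\zeta$ is $-i\alpha_\zeta$. If $\alpha$ agrees with $\kappa^*\theta$ only approximately, this linear part contains a term in $u$ with a small but nonzero coefficient, and such a term dominates $|v|^2$ along $\tau=0$ as $u\to0$. We need $\alpha=\kappa^*\theta$ exactly. A $1$-form $\alpha$ on a $3$-manifold is a \emph{contact form} if $\alpha\wedge d\alpha$ vanishes nowhere, and \emph{Darboux's theorem} states that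 near any point there are coordinates $(x_1,x_2,x_3)$ centered at that point in which $\alpha=dx_3+x_1\,dx_2$. Hence any two contact forms are locally diffeomorphic, with prescribed base points.

\begin{proposition}\label{prop:darboux}
The form $\alpha$ is contact and $\mu>0$. Each $p\in S$ has a neighborhood $V$ and a diffeomorphism $\kappa:V\to W$ onto a Euclidean ball $W\subset\mathbb H$ about $0$ with $\kappa(p)=0$, $\kappa^*\theta=\alpha$ and $\mu|_V=\pi^{-2}\kappa^*m$. There is a smooth map $W\ni x\mapsto Q_x\in\mathcal Q$ such that, for $x,y$ in any compact set $W'\subset W$,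
\begin{equation}\label{eq:expansion}
\phi\bigl(\kappa^{-1}(x),\kappa^{-1}(y)\bigr)=Q_x(u)-i\tau+O(|v|^3),
\end{equation}
and for each $x\in W$
\begin{equation}\label{eq:Qx}
Q_x=q_\beta\circ B_x\qquad\text{with }\beta=\beta(\kappa^{-1}(x)),\ B_x\in SL(2,\mathbb R).
\end{equation}
\end{proposition}

\begin{proof}
\emph{Step 1: affine coordinates at a point $\zeta\in S$.} Let $\beta=\beta(\zeta)$. Since $\Lambda_\zeta(we)=|w|^2\Lambda_\zeta(e)$ and $\Gamma_\zeta(we)=w^2\Gamma_\zeta(e)$, Lemma~\ref{lem:beta} provides $e\in H_\zeta$ with $\Lambda_\zeta(e)=2$, $\Gamma_\zeta(e)=2\beta$. Choose $e'$ with $\langle\partial\rho(\zeta),e'\rangle=i$, and write $z=\zeta+Z_1e+Z_2e'$, $Z_1=a+ib$, $Z_2=X+iY$. Then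
\begin{equation}\label{eq:affine}
\phi(z,\zeta)=-iZ_2=Y-iX,\qquad\rho=2\bigl(|Z_1|^2+\beta\operatorname{Re}Z_1^2-Y\bigr)+E,
\end{equation}
where $E$ is smooth, vanishes to second order at $0$, and every quadratic term of $E$ contains $Z_2$ or $\bar Z_2$. Thus
\[
E=O(|Z_1|^3+|Z_1||Z_2|+|Z_2|^2),\qquad E_{Z_1}=O(|Z_1|^2+|Z_2|),\qquad E_{Z_2}=O(|Z|).
\]
We have $\partial\rho=i\,dZ_2+2(\bar Z_1+\beta Z_1)\,dZ_1+\partial E$. As $\alpha$ is real, $\alpha=\operatorname{Im}\partial\rho$ on $S$, and $\operatorname{Im}(2\beta Z_1\,dZ_1)=\beta\,d\operatorname{Im}Z_1^2$. So with $T=X+\beta\operatorname{Im}Z_1^2$, the coordinate that was called $s$ on $S_\beta$,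
\begin{equation}\label{eq:alpha}
\alpha=dT+2\operatorname{Im}(\bar Z_1\,dZ_1)+\operatorname{Im}(E_{Z_1}dZ_1+E_{Z_2}dZ_2).
\end{equation}

\emph{Step 2: positivity.} At $\zeta$ we have $T_\zeta S=\{dY=0\}$, so $dZ_2$ and $d\bar Z_2$ restrict to $dX$, and $\alpha=dX$. Also $\bar\partial\partial\rho=2\,d\bar Z_1\wedge dZ_1$ plus terms containing $dZ_2$ or $d\bar Z_2$, so $d\alpha=-i\bar\partial\partial\rho|_S=4\,da\wedge db$ plus terms containing $dX$. Hence $\alpha\wedge d\alpha=4\,dX\wedge da\wedge db$ at $\zeta$. The outward direction is $-\partial_Y$, and $(-dY)\wedge dX\wedge da\wedge db=da\wedge db\wedge dX\wedge dY$ is the orientation of $\mathbb C^2$, which complex affine maps preserve. So $\alpha\wedge d\alpha$ is positive for the boundary orientation.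

\emph{Step 3: the chart.} Darboux's theorem, applied to $\alpha$ at $p$ and to $\theta$ at $0$, gives $\kappa$. Then $\mu=\frac1{4\pi^2}\kappa^*(\theta\wedge d\theta)$, which as a positive measure is $\pi^{-2}\kappa^*m$.

\emph{Step 4: the expansion.} Let $F(y,v)=\phi(\kappa^{-1}(yv),\kappa^{-1}(y))$, a smooth function near $W\times\{0\}$, with $F(y,0)=0$. The differential of $z\mapsto\phi(z,\zeta)$ is $-\partial\rho(\zeta)$, which restricts to $-i\alpha$ on $T_\zeta S$. Since $\alpha=\kappa^*\theta$ and $\theta$ is left-invariant, $d_vF(y,0)=-i\theta_0=-i\,d\tau$ for every $y$. Let $Q_y(u)$ be the quadratic Taylor term of $u\mapsto F(y,(u,0))$; it is smooth in $y\in W$. By Taylor's formula, for $y\in W'$ and $|v|<r_0$,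
\begin{equation}\label{eq:F}
F(y,v)=-i\tau+Q_y(u)+O\bigl(|u||\tau|+\tau^2+|u|^3\bigr),
\end{equation}
and the remainder is $O(|v|^3)$ because $|u|\le|v|$ and $|\tau|\le|v|^2$. For $x,y\in W'$ with $|v|\ge r_0$ all terms are bounded, so the estimate is trivial. Finally $Q_y(u)-Q_x(u)=O(|x-y|_{\mathrm E}|u|^2)=O(|v|^3)$ by \eqref{eq:euclid}, which gives \eqref{eq:expansion}.

\emph{Step 5: identification of $Q_y$.} Fix $y\in W$, let $\zeta=\kappa^{-1}(y)$, and use near $\zeta$ both the coordinates of Step 1 and the functions $(u,\tau)=y^{-1}\kappa(z)$. By left invariance $\alpha=d\tau+2\operatorname{Im}(\bar u\,du)$, and $\phi(z,\zeta)$ is given by \eqref{eq:F}. We compare the two descriptions on the surface $\Sigma=\{T=0\}\subset S$.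

Near $\zeta$, $S$ is a graph $Y=Y(Z_1,X)$ with $Y$ vanishing to second order, and $X=-\beta\operatorname{Im}Z_1^2$ on $\Sigma$. So $\Sigma$ is parametrized by $Z_1$, and on it $Z_2=O(|Z_1|^2)$, $dZ_2=O(|Z_1|)$ and $E=O(|Z_1|^3)$. From \eqref{eq:affine} and \eqref{eq:alpha}, on $\Sigma$,
\begin{equation}\label{eq:sigma}
\phi(z,\zeta)=q_\beta(Z_1)+O(|Z_1|^3),\qquad\alpha=2\operatorname{Im}(\bar Z_1\,dZ_1)+O(|Z_1|^2).
\end{equation}
At $\zeta$ we have $d\tau=\alpha=dT$, which vanishes on $T_\zeta\Sigma$. Hence on $\Sigma$, $\tau=\tau_2(Z_1)+O(|Z_1|^3)$ with $\tau_2$ a quadratic form, and $u=AZ_1+O(|Z_1|^2)$ with $A$ real-linear. The form $\operatorname{Im}(\bar u\,du)$ at the point $u$ takes a vector $u'$ to the determinant of $u,u'$, so $A$ pulls it back to $\det A\cdot\operatorname{Im}(\bar Z_1\,dZ_1)$. Equating the first-order parts of the two expressions for $\alpha|_\Sigma$,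
\[
d\tau_2+2\det A\;\operatorname{Im}(\bar Z_1\,dZ_1)=2\operatorname{Im}(\bar Z_1\,dZ_1).
\]
Applying $d$ gives $\det A=1$; then $d\tau_2=0$, so $\tau_2=0$. Thus $\tau=O(|Z_1|^3)$ on $\Sigma$, and \eqref{eq:F} becomes $\phi(z,\zeta)=Q_y(AZ_1)+O(|Z_1|^3)$. With \eqref{eq:sigma} we obtain $Q_y\circ A=q_\beta$, which is \eqref{eq:Qx} with $B_y=A^{-1}$. Since $\beta<1$, $\operatorname{Re}q_\beta$ is positive definite and $Q_y\in\mathcal Q$.
\end{proof}

No regularity of $x\mapsto B_x$ is claimed, and $\beta=|\Gamma|/\Lambda$ is only known to be continuous. What is smooth is the form $Q_x$ itself; this is why Lemma~\ref{lem:MQ} was proved on all of $\mathcal Q$.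

Fix finitely many charts $\kappa_i:V_i\to W_i$ as in Proposition~\ref{prop:darboux} and compact sets $W_i'\subset W_i$ such that the interiors of the sets $\kappa_i^{-1}(W_i')$ cover $S$. By the Lebesgue number lemma there is $r_1>0$ such that any two points of $S$ at distance less than $r_1$ lie in a common $\kappa_i^{-1}(W_i')$.

\section{Weakly singular kernels and boundary values}\label{sec:weak}

The error in \eqref{eq:expansion} is one order smaller than the main term, so replacing $\phi^{-2}$ by $(Q_x(u)-i\tau)^{-2}$ should cost a kernel of size $|v|^{-3}$, which is integrable. As both kernels are singular, the comparison has to be made before passing to the boundary, along a direction that adds $+\epsilon$ to $\phi$ as in the model.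

For $z\in S$ let $n_j(z)=\overline{\rho_j(z)}/\sum_k|\rho_k(z)|^2$, so that $\langle\partial\rho(z),n(z)\rangle=1$ and $d\rho(n)=2>0$, and put $z_\epsilon=z-\epsilon n(z)$. For small $\epsilon_0$ the map $(z,\epsilon)\mapsto z_\epsilon$ is a diffeomorphism of $S\times[0,\epsilon_0]$ onto a neighborhood of $S$ in $\overline\Omega$. By Lemma~\ref{lem:offdiagonal} and compactness, for each $r>0$ there is $c_r>0$ with
\begin{equation}\label{eq:far}
|\phi(z_\epsilon,\zeta)|\ge c_r\qquad\text{for }z,\zeta\in S,\ |z-\zeta|\ge r,\ 0\le\epsilon\le\epsilon_0;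
\end{equation}
note that $z_\epsilon\ne\zeta$ here, because $z_\epsilon\in\Omega$ for $\epsilon>0$.

\begin{lemma}\label{lem:estimates}
Let $\kappa$ and $W'$ be as in Proposition~\ref{prop:darboux}. For $x\neq y$ in $W'$, $z=\kappa^{-1}(x)$, $\zeta=\kappa^{-1}(y)$ and $0\le\epsilon\le\epsilon_0$,
\begin{gather}
c\,(|v|^2+\epsilon)\le|\phi(z_\epsilon,\zeta)|\le C\,(|v|^2+\epsilon),\label{eq:size}\\
\bigl|\phi(z_\epsilon,\zeta)^{-2}-(Q_x(u)-i\tau+\epsilon)^{-2}\bigr|\le C|v|^{-3}.\label{eq:difference}
\end{gather}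
\end{lemma}

\begin{proof}
Let $w_1=\phi(z_\epsilon,\zeta)=\phi(z,\zeta)+\epsilon\langle\partial\rho(\zeta),n(z)\rangle$ and $w_2=Q_x(u)-i\tau+\epsilon$. By \eqref{eq:euclid}, $\langle\partial\rho(\zeta),n(z)\rangle=1+O(|v|)$, so \eqref{eq:expansion} gives $|w_1-w_2|\le C|v|(|v|^2+\epsilon)$. By \eqref{eq:lower}, $|w_2|$ is comparable to $|v|^2+\epsilon$. This proves the upper bound in \eqref{eq:size}, and the lower bound for $|v|<r_0$ with $r_0$ small. For $|v|\ge r_0$ the points $z,\zeta$ are a definite distance apart by \eqref{eq:euclid}, and we use \eqref{eq:far}. Finally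
\[
|w_1^{-2}-w_2^{-2}|=\frac{|w_1-w_2||w_1+w_2|}{|w_1|^2|w_2|^2}\le C|v|(|v|^2+\epsilon)^{-2}\le C|v|^{-3}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:weak}
\begin{enumerate}
\item[(a)] Let $W'\subset\mathbb H$ be compact and let $N$ be measurable on $W'\times W'$ with $|N(x,y)|\le C_0|v|^{-3}$. The integral operator with kernel $N$ is compact on $L^2(W',m)$, with norm at most $C_0C(W')$.
\item[(b)] Let $N$ be measurable on $S\times S$ with $|N|\le C_0|\phi|^{-3/2}$. The integral operator with kernel $N$ is compact on $L^2(\mu)$.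
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:polar} and Schur's test, the kernel $N\mathbf 1_{|v|<R}$ gives an operator of norm at most $4c_0C_0R$; the invariance of $m$ lets us integrate in either variable. Taking $R$ larger than $\sup_{W'\times W'}|v|$ gives the norm bound. The kernel $N\mathbf 1_{|v|\ge R}$ is bounded on a set of finite measure, hence Hilbert--Schmidt; letting $R\to0$ gives compactness.

(b) Split $S\times S$ into $D_0=\{|z-\zeta|\ge r_1\}$ and disjoint measurable sets $D_i\subset\kappa_i^{-1}(W_i')\times\kappa_i^{-1}(W_i')$. The kernel $N\mathbf 1_{D_0}$ is bounded by \eqref{eq:far}, and $N\mathbf 1_{D_i}$ is covered by (a) and \eqref{eq:size} with $\epsilon=0$.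
\end{proof}

\begin{lemma}\label{lem:boundary}
For $f\in C^\infty(S)$, $\mathcal Lf\in\mathcal A(\Omega)$. In particular $Lf(z)=\lim_{\epsilon\to0}\mathcal Lf(z_\epsilon)$, uniformly in $z\in S$.
\end{lemma}

\begin{proof}
Since $\mathcal L1=1$, for $0<\epsilon\le\epsilon_0$,
\[
\mathcal Lf(z_\epsilon)=f(z)+\int_S\bigl(f(\zeta)-f(z)\bigr)\,\phi(z_\epsilon,\zeta)^{-2}\,d\mu(\zeta).
\]
We show that the integral is continuous on $S\times[0,\epsilon_0]$. Let $\psi:\mathbb R\to[0,1]$ be continuous, equal to $1$ on $[0,1]$ and to $0$ on $[2,\infty)$, and split the integrand with $\psi(|z-\zeta|/r)$, $2r<r_1$. The part with $1-\psi$ is continuous in $(z,\epsilon)$ by \eqref{eq:far}. In the part with $\psi$, each pair $z,\zeta$ lies in a common $\kappa_i^{-1}(W_i')$, where the integrand is $O(|v|\cdot|v|^{-4})$ by \eqref{eq:euclid} and \eqref{eq:size}, and $|v|\le Cr^{1/2}$. By \eqref{eq:polar} this part is $O(r^{1/2})$, uniformly in $(z,\epsilon)$. So the integral is a uniform limit of continuous functions.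
\end{proof}

\section{Freezing the coefficients}\label{sec:freezing}

Fix $p\in S$, a chart $\kappa:V\to W$ at $p$ as in Proposition~\ref{prop:darboux}, and a compact neighborhood $W'\subset W$ of $0$. We identify $L^2(V,\mu)$ with $L^2(W,m)\subset L^2(\mathbb H)$ by the unitary map $f\mapsto\pi^{-1}f\circ\kappa^{-1}$, and a multiplier $\chi\in C_c^\infty(V)$ with $\chi\circ\kappa^{-1}$. If $A$ is an operator on $L^2(\mathbb H)$, then $\chi A\chi$ is thus also an operator on $L^2(\mu)$. Let $C_\delta=\{x\in\mathbb H=\mathbb R^3:|x_j|<\delta,\ j=1,2,3\}$ and $V_\delta=\kappa^{-1}(C_\delta)$. A \emph{cutoff in $V_\delta$} is a real function $\chi\in C_c^\infty(V_\delta)$ with $|\chi|\le1$. Put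
\[
M_p=M_{Q_0},\qquad(\mathcal M_\epsilon f)(x)=(M_{Q_x,\epsilon}f)(x)\quad(f\in C_c^\infty(\mathbb H),\ x\in W',\ \epsilon\ge0),
\]
where $Q_0$ is $Q_x$ at $x=0$, and let $L_\epsilon f(z)=\mathcal Lf(z_\epsilon)$ for $0<\epsilon\le\epsilon_0$, $L_0=L$. For smooth $f$ supported in the interior of $W'$ and $x\in W'$,
\begin{equation}\label{eq:local}
L_\epsilon f(x)=\mathcal M_\epsilon f(x)+\int N_\epsilon(x,y)f(y)\,dm(y),\qquad|N_\epsilon(x,y)|\le C|v|^{-3},\quad0\le\epsilon\le\epsilon_0,
\end{equation}
where $N_\epsilon$ is $\pi^{-2}$ times the difference in \eqref{eq:difference}. For $\epsilon>0$ this is \eqref{eq:mu} with $\mu=\pi^{-2}m$, after adding and subtracting the model kernel; the case $\epsilon=0$ follows from Lemmas~\ref{lem:boundary} and~\ref{lem:MQ}(a) and dominated convergence.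

It remains to compare $\mathcal M_\epsilon$, which uses a different operator at each output point, with $M_pP_\epsilon$. The difference of the kernels has size $\delta|v|^{-4}$ on $C_\delta$, so Schur's test is useless. Nor is the bound $\sup_x\|M_{Q_x}-M_p\|\le C\delta$ sufficient by itself: on $L^2(0,1)$ let $A_xf=(\int_0^1f)\,g_x$ with $g_x$ continuous, $\|g_x\|=1$, $g_x(x)=1/x$; then $\|A_x\|=1$, but $x\mapsto(A_x1)(x)$ is not in $L^2$. Smoothness in the parameter is what helps: a Fourier series in the parameter writes $\mathcal M_\epsilon-M_pP_\epsilon$ as a norm-convergent sum of fixed operators followed by unimodular multipliers.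

\begin{lemma}\label{lem:freezing}
There are $C,\delta_0>0$ such that, for $0<\delta<\delta_0$, $\epsilon\ge0$ and $f\in C_c^\infty(\mathbb H)$,
\[
\|\mathcal M_\epsilon f-M_pP_\epsilon f\|_{L^2(C_\delta)}\le C\delta\|f\|.
\]
\end{lemma}

\begin{proof}
Choose $\delta_0\le1$ with $[-\pi\delta_0,\pi\delta_0]^3\subset W'$ and $\psi\in C_c^\infty((-\pi,\pi)^3)$ with $\psi=1$ on $[-1,1]^3$. For $s\in[-\pi,\pi]^3$ put $G(s)=\psi(s)(M_{Q_{\delta s}}-M_{Q_0})$, and extend $G$ periodically. By Lemma~\ref{lem:MQ}(b), $x\mapsto M_{Q_x}$ is smooth in norm on $W$. So $\|M_{Q_{\delta s}}-M_{Q_0}\|\le C\delta$, and each $s$-derivative of $M_{Q_{\delta s}}$ carries a factor $\delta$; thus all derivatives of $G$ of order at most $4$ have norm at most $C\delta$. Four integrations by parts in the variable $s_j$ with $|k_j|$ maximal show that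
\[
G_k=(2\pi)^{-3}\int_{[-\pi,\pi]^3}G(s)e^{-ik\cdot s}\,ds,\qquad k\in\mathbb Z^3,
\]
satisfies $\|G_k\|\le C\delta(1+|k|)^{-4}$. Since $4>3$, $\sum_k\|G_k\|\le C\delta$.

To substitute $s=x/\delta$ we need a pointwise version. Fix $f$ and $\epsilon$, and let $g(s,x)=\psi(s)(M_{Q_{\delta s},\epsilon}f(x)-M_{Q_0,\epsilon}f(x))$, given by \eqref{eq:fibers}; for each $s$ it represents $G(s)P_\epsilon f$. It is jointly continuous in $(s,x)$ and smooth in $s$, because differentiating $e^{-\lambda Q_{\delta s}(\xi-\eta)}$ produces polynomials in $\lambda$ and $\xi-\eta$, which the decay and support of $\hat f$ absorb. So for each $x$ the function $g(\cdot,x)$ is at every point the sum of its Fourier series, with coefficients $g_k(x)=(2\pi)^{-3}\int g(s,x)e^{-ik\cdot s}\,ds$. For $h\in C_c^\infty(\mathbb H)$, Fubini's theorem gives $\langle g_k,h\rangle=(2\pi)^{-3}\int\langle G(s)P_\epsilon f,h\rangle e^{-ik\cdot s}\,ds=\langle G_kP_\epsilon f,h\rangle$, so $g_k=G_kP_\epsilon f$ almost everywhere. For $x\in C_\delta$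 we have $\psi(x/\delta)=1$, hence
\[
\mathcal M_\epsilon f(x)-M_pP_\epsilon f(x)=g(x/\delta,x)=\sum_ke^{ik\cdot x/\delta}\,(G_kP_\epsilon f)(x)\qquad\text{for a.e. }x\in C_\delta,
\]
and the $L^2(C_\delta)$-norm of the right side is at most $\sum_k\|G_k\|\|f\|$.
\end{proof}

We draw three consequences. The first does not presuppose that $L$ is bounded.

\begin{proposition}\label{prop:bounded}
$\sup_{0<\epsilon\le\epsilon_0}\|L_\epsilon\|<\infty$ on $L^2(\mu)$, and $L$ is bounded. Moreover $L(F|_S)=F|_S$ for $F\in\mathcal A(\Omega)$, and $L$ is an idempotent with range $H^2(S)$.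
\end{proposition}

\begin{proof}
Cover $S$ by finitely many sets $V^i=V_{\delta_i}$ in charts at points $p_i$, with $\delta_i$ admissible in Lemma~\ref{lem:freezing}. Let $\chi_i,\chi_i'$ be cutoffs in $V^i$ with $\sum\chi_i=1$ and $\chi_i'=1$ near $\operatorname{supp}\chi_i$, and write $L_\epsilon=\sum\chi_i'L_\epsilon\chi_i+\sum(1-\chi_i')L_\epsilon\chi_i$. The kernels in the second sum are bounded uniformly in $\epsilon$ by \eqref{eq:far}. For $f\in C^\infty(S)$, \eqref{eq:local}, Lemma~\ref{lem:freezing} and Lemma~\ref{lem:weak}(a) give $\|\chi_i'L_\epsilon\chi_if\|\le(\|M_{p_i}\|+C\delta_i+C)\|f\|$. Each $L_\epsilon$ has a bounded kernel, so the uniform bound extends to $L^2(\mu)$ by density. By Lemma~\ref{lem:boundary}, $\|Lf\|=\lim\|L_\epsilon f\|\le C\|f\|$ for smooth $f$.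

Let $F\in\mathcal A(\Omega)$, $F_0=F|_S$, and let $f\in C^\infty(S)$. Then
\[
\|L_\epsilon F_0-LF_0\|\le\|L_\epsilon(F_0-f)\|+\|L_\epsilon f-Lf\|+\|L(f-F_0)\|\le C\|F_0-f\|+\|L_\epsilon f-Lf\|.
\]
The last term tends to $0$ with $\epsilon$, and $\|F_0-f\|$ can be made arbitrarily small, so $L_\epsilon F_0\to LF_0$. By Lemma~\ref{lem:reproducing}, $L_\epsilon F_0(z)=F(z_\epsilon)\to F_0(z)$ uniformly. Hence $LF_0=F_0$, and by continuity $L$ is the identity on $H^2(S)$. By Lemma~\ref{lem:boundary}, $L$ maps $C^\infty(S)$ into $\mathcal A(\Omega)|_S$, hence $L^2(\mu)$ into $H^2(S)$.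
\end{proof}

\begin{lemma}\label{lem:commutator}
For $h\in C(S)$ the commutator $[h,L]$ is compact on $L^2(\mu)$. If $\nu=h^2\mu$ with $h>0$ smooth, the unitary map $L^2(\nu)\to L^2(\mu)$, $f\mapsto hf$, carries $L$ to $hLh^{-1}\equiv L$. In particular $\|L\|_e$ does not depend on the density.
\end{lemma}

\begin{proof}
For $h,f\in C^\infty(S)$,
\[
[h,L]f(z)=\lim_{\epsilon\to0}\int\frac{h(z)-h(\zeta)}{\phi(z_\epsilon,\zeta)^2}f(\zeta)\,d\mu(\zeta)=\int\frac{h(z)-h(\zeta)}{\phi(z,\zeta)^2}f(\zeta)\,d\mu(\zeta)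
\]
by dominated convergence: the quotients are $O(|v|^{-3})$ near the diagonal and bounded away from it, uniformly in $\epsilon$. By \eqref{eq:size} and \eqref{eq:far} the kernel is $O(|\phi|^{-3/2})$, so Lemma~\ref{lem:weak}(b) applies. For continuous $h$, approximate uniformly by smooth functions and use $\|[h-h',L]\|\le2\|L\|\sup|h-h'|$. Finally $hLh^{-1}=L+[h,L]h^{-1}$.
\end{proof}

\begin{proposition}\label{prop:localform}
For $0<\delta<\delta_0$ and every cutoff $\chi$ in $V_\delta$, $\|\chi L\chi-\chi M_p\chi\|_e\le C\delta$, with $C$ independent of $\delta$ and $\chi$.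
\end{proposition}

\begin{proof}
By \eqref{eq:local} with $\epsilon=0$, for $f\in C^\infty(S)$,
\[
(\chi L\chi-\chi M_p\chi-\chi N_0\chi)f=\chi(\mathcal M_0-M_p)\chi f,
\]
and the right side has norm at most $C\delta\|f\|$ by Lemma~\ref{lem:freezing}. The operator $\chi N_0\chi$ is compact by Lemma~\ref{lem:weak}(a).
\end{proof}

\section{Localization of the essential norm}\label{sec:localization}

The properties of $L$ in Lemma~\ref{lem:commutator} and Proposition~\ref{prop:localform} determine its essential norm. We isolate the argument, because Theorem~\ref{thm:B} applies it to other operators. For each $p\in S$ a chart at $p$ is fixed as in Section~\ref{sec:freezing}.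

\begin{definition}\label{def:model}
A bounded operator $A$ on $L^2(\mu)$ is \emph{essentially local} if $[h,A]$ is compact for all $h\in C(S)$. A bounded operator $A_p$ on $L^2(\mathbb H)$ is a \emph{model of $A$ at $p$} if it commutes with all $D_r$ and for every $\gamma>0$ there is $\delta>0$ such that $\|\chi A\chi-\chi A_p\chi\|_e<\gamma$ for all cutoffs $\chi$ in $V_\delta$.
\end{definition}

For $f\in L^2(\mathbb H)$ let $\iota_rf=\mathbf 1_WD_rf\in L^2(W,m)=L^2(V,\mu)\subset L^2(\mu)$. As $r\to\infty$ these functions concentrate at $p$. Indeed, if $\chi$ is bounded on $\mathbb H$ and equal to $1$ near $0$, then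
\begin{equation}\label{eq:concentrate}
\|(1-\chi)D_rf\|^2=\int|1-\chi(\delta_{1/r}x)|^2|f(x)|^2\,dm(x)\longrightarrow0
\end{equation}
by dominated convergence. With $\chi=\mathbf 1_W$ this gives $\|\iota_rf\|\to\|f\|$. With $\chi=\mathbf 1_U$, $U\subset W$ a neighborhood of $0$, it gives $\limsup|\langle\iota_rf,g\rangle|\le\|f\|\|\mathbf 1_Ug\|$; shrinking $U$, we see that $\iota_rf\to0$ weakly.

\begin{proposition}\label{prop:localization}
Let $A$ be essentially local.
\begin{enumerate}
\item[(a)] If $A_p$ is a model of $A$ at $p$, then $\|A\iota_rf-\iota_rA_pf\|\to0$ as $r\to\infty$ for every $f\in L^2(\mathbb H)$. In particular $\|A\iota_rf\|\to\|A_pf\|$, and $\|A\|_e\ge\|A_p\|$.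
\item[(b)] If $A$ has a model $A_p$ at every $p\in S$, then $\|A\|_e=\sup_p\|A_p\|$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $\gamma>0$, take $\delta$ as in Definition~\ref{def:model} and a cutoff $\chi$ in $V_\delta$ with $\chi=1$ near $p$, and write $\chi A\chi=\chi A_p\chi+R+K$ with $\|R\|<\gamma$ and $K$ compact. Let $o(1)$ denote terms whose norm tends to $0$ as $r\to\infty$. Since $(1-\chi)A=A(1-\chi)-[\chi,A]$ with $[\chi,A]$ compact, \eqref{eq:concentrate} and weak convergence give $(1-\chi)A\iota_rf=o(1)$; also $\chi A(1-\chi)\iota_rf=o(1)$ and $K\iota_rf=o(1)$. Hence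
\[
A\iota_rf=\chi A\chi\iota_rf+o(1)=\chi A_p\chi D_rf+R\iota_rf+o(1).
\]
By \eqref{eq:concentrate}, applied first to $f$ and then to $A_pf$, and by dilation invariance,
\[
\chi A_p\chi D_rf=\chi A_pD_rf+o(1)=\chi D_rA_pf+o(1)=\iota_rA_pf+o(1).
\]
So $\limsup\|A\iota_rf-\iota_rA_pf\|\le\gamma\|f\|$ for every $\gamma$. If $K'$ is any compact operator, $\|A-K'\|\|f\|\ge\lim\|(A-K')\iota_rf\|=\|A_pf\|$, so $\|A-K'\|\ge\|A_p\|$.

(b) By (a), $a:=\sup_p\|A_p\|\le\|A\|_e$. Let $\gamma>0$. For each $p$ take $\delta$ as in Definition~\ref{def:model}, and cover $S$ by finitely many of the resulting sets, $V^i$ at $p_i$. Choose real $\psi_i\in C_c^\infty(V^i)$ without common zero and put $\chi_i=\psi_i(\sum_j\psi_j^2)^{-1/2}$, so that $\sum\chi_i^2=1$. Let $\chi_i'$ be cutoffs in $V^i$ with $\chi_i'\chi_i=\chi_i$, and write $\chi_i'A\chi_i'\equiv A_i:=\chi_i'A_{p_i}\chi_i'+R_i$ with $\|R_i\|<\gamma$, so that $\|A_i\|\le a+\gamma$. Then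
\[
A=\sum_iA\chi_i^2\equiv\sum_i\chi_iA\chi_i=\sum_i\chi_i(\chi_i'A\chi_i')\chi_i\equiv\sum_i\chi_iA_i\chi_i .
\]
The second cutoffs keep the errors $R_i$ between the factors $\chi_i$, so that the number of charts, which grows as $\gamma\to0$, does not enter the estimate: by the Cauchy--Schwarz inequality,
\[
\Bigl|\Bigl\langle\sum_i\chi_iA_i\chi_if,g\Bigr\rangle\Bigr|\le(a+\gamma)\sum_i\|\chi_if\|\|\chi_ig\|\le(a+\gamma)\Bigl(\sum_i\|\chi_if\|^2\Bigr)^{1/2}\Bigl(\sum_i\|\chi_ig\|^2\Bigr)^{1/2},
\]
and the right side equals $(a+\gamma)\|f\|\|g\|$. Hence $\|A\|_e\le a+\gamma$ for every $\gamma>0$.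
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:commutator} we may use the density $\mu$, and $L$ is essentially local. By Proposition~\ref{prop:localform} and Lemma~\ref{lem:MQ}(c), $M_p$ is a model of $L$ at $p$. By \eqref{eq:Qx} and Proposition~\ref{prop:gauss}, $\|M_p\|=(1-\beta(p)^2)^{-1/4}$. Proposition~\ref{prop:localization}(b) gives the formula with a supremum, which is attained because $\beta$ is continuous and $S$ is compact.
\end{proof}

\section{The structure of $LL^*$ modulo compact operators}\label{sec:LLstar}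

Let $\Pi_p=M_{q_0\circ B_0}$, where $B_0$ is the matrix in \eqref{eq:Qx} at $x=0$. By Proposition~\ref{prop:gauss}, $\Pi_p$ is an orthogonal projection different from $0$ and $I$, and $M_pM_p^*=\sigma(p)\Pi_p$. To transfer this identity to $S$ we need to know how models behave under algebraic operations. Essentially local operators form an algebra that is closed under adjoints and contains $C(S)$ and the compact operators, since $[h,AB]=[h,A]B+A[h,B]$ and $[h,A^*]=-[\bar h,A]^*$. Call an operator $A_p$ on $L^2(\mathbb H)$ \emph{pseudolocal} if $\chi A_p(1-\chi_1)$ is compact whenever $\chi,\chi_1\in C_c^\infty(\mathbb H)$ and $\chi_1=1$ near $\operatorname{supp}\chi$. Multiples of $I$ and, by Lemma~\ref{lem:MQ}(d), multiples of $M_Q$ are pseudolocal.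

\begin{lemma}\label{lem:calculus}
Let $A,B$ be essentially local with models $A_p,B_p$ at $p$.
\begin{enumerate}
\item[(a)] $A+B$ has model $A_p+B_p$, $A^*$ has model $A_p^*$, and every $A'\equiv A$ has model $A_p$.
\item[(b)] If $A_p$ is pseudolocal, $AB$ has model $A_pB_p$.
\item[(c)] For $h\in C(S)$, $hB$ has model $h(p)B_p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) follows from the definition, since cutoffs are real, $D_r$ is unitary, and a value of $\delta$ that works can be decreased.

(b) Let $\gamma>0$ and let $\delta$ work for both $A$ and $B$. Given a cutoff $\chi$ in $V_\delta$, choose a cutoff $\chi'$ in $V_\delta$ with $\chi'=1$ near $\operatorname{supp}\chi$. Since $A$ is essentially local and $\chi\chi'=\chi$,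
\[
\chi AB\chi=\chi\chi'^2AB\chi\equiv\chi A\chi'^2B\chi=\chi(\chi'A\chi')(\chi'B\chi')\chi .
\]
Replacing first $\chi'A\chi'$ by $\chi'A_p\chi'$ and then $\chi'B\chi'$ by $\chi'B_p\chi'$ changes this by at most $\gamma\|B\|+\|A_p\|\gamma$ in essential norm. The result is $\chi A_p\chi'^2B_p\chi\equiv\chi A_pB_p\chi$, because $\chi A_p(1-\chi'^2)$ is compact.

(c) Multiplication by $h$ has model $h(p)I$, since $\|\chi h\chi-h(p)\chi^2\|\le\sup_{V_\delta}|h-h(p)|$. Apply (b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]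
\emph{Reduction.} Let $\nu=h^2\mu$ be the density. The space $H^2(S)$ is the same for $\nu$ and $\mu$, since the norms are equivalent. The unitary map of Lemma~\ref{lem:commutator} fixes multiplication operators, carries $L$ to the idempotent $hLh^{-1}\equiv L$ on $L^2(\mu)$, and carries $\Pi$ to the orthogonal projection onto the range of $hLh^{-1}$ (Proposition~\ref{prop:bounded}). So it suffices to prove the four statements on $L^2(\mu)$ for a bounded idempotent that is congruent to the Leray transform modulo compact operators. We call it $L$ again, and let $\Pi$ be the orthogonal projection onto its range $\mathcal R$, which is closed because it is the kernel of $I-L$. Then $L$ is essentially local with model $M_p$ at each $p$, and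
\[
\Pi L=L,\qquad L\Pi=\Pi .
\]

\emph{Item 1.} Let $A=LL^*$. By Lemma~\ref{lem:calculus}(a),(b), $A$ has model $M_pM_p^*=\sigma(p)\Pi_p$, which is pseudolocal. So $A^2$ has model $\sigma(p)^2\Pi_p$, and so does $\sigma A$. Thus $A^2-\sigma A$ has model $0$ at every point, and Proposition~\ref{prop:localization}(b) gives
\[
A^2\equiv\sigma A .
\]
We want to cancel one factor $A$. From $\Pi L=L$ we get $A=\Pi A\Pi$. For $g\in\mathcal R$, $\|L^*g\|\|g\|\ge|\langle L^*g,g\rangle|=|\langle g,Lg\rangle|=\|g\|^2$, so $\langle Ag,g\rangle=\|L^*g\|^2\ge\|g\|^2$. Hence $A|_{\mathcal R}$ is a self-adjoint operator on $\mathcal R$ bounded below by $1$, and it is invertible. Let $A^+=(A|_{\mathcal R})^{-1}\Pi$, so that $AA^+=\Pi$. Multiplying $A^2\equiv\sigma A$ on the right by $A^+$ gives $A=A\Pi\equiv\sigma\Pi$. As a by-product, $\Pi\equiv\sigma^{-1}A$ is essentially local with model $\Pi_p$.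

\emph{Item 2.} Let $\lambda\notin\{0\}\cup\sigma(S)$. Then $A-\lambda\equiv(\sigma-\lambda)\Pi-\lambda(I-\Pi)$. Since $\Pi$ commutes with $C(S)$ modulo compact operators, $(\sigma-\lambda)^{-1}\Pi-\lambda^{-1}(I-\Pi)$ is a two-sided inverse modulo compact operators. So $\operatorname{sp}_e(A)\subset\{0\}\cup\sigma(S)$.

For the converse, observe that if an essentially local operator $X$ with model $X_p$ satisfies $YX=I+K$ with $Y$ bounded and $K$ compact, then $X_p$ is injective: by Proposition~\ref{prop:localization}(a), $\|f\|=\lim\|(I+K)\iota_rf\|\le\|Y\|\lim\|X\iota_rf\|=\|Y\|\|X_pf\|$. The operator $A-\lambda$ has model $\sigma(p)\Pi_p-\lambda$, which is not injective for $\lambda=0$ (as $\Pi_p\ne I$) and for $\lambda=\sigma(p)$ (as $\Pi_p\ne0$). This proves the statement for $LL^*$.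

In a unital algebra, if $\lambda\ne0$ and $xy-\lambda$ has inverse $w$, then $yx-\lambda$ has inverse $\lambda^{-1}(ywx-1)$. Applied in the Calkin algebra, this shows that $\operatorname{sp}_e(LL^*)$ and $\operatorname{sp}_e(L^*L)$ agree away from $0$. If $0\notin\operatorname{sp}_e(L^*L)$, then $L$ has a left inverse modulo compact operators, so $M_p$ is injective; but the fibers of $M_p$ vanish for $\lambda<0$. Hence $0\in\operatorname{sp}_e(L^*L)$.

\emph{Item 3.} We have $h_1Lh_2\equiv h_1h_2L$, which has model $h_1(p)h_2(p)M_p$, of norm $|h_1(p)h_2(p)|\sigma(p)^{1/2}$. Apply Proposition~\ref{prop:localization}(b).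

\emph{Item 4.} Let $N=L-\Pi$. Then $\Pi N=N$ and $N\Pi=0$, so $N^2=N\Pi N=0$. Since $L\Pi=\Pi$ and, taking adjoints, $\Pi L^*=\Pi$,
\[
NN^*=LL^*-L\Pi-\Pi L^*+\Pi=LL^*-\Pi\equiv(\sigma-1)\Pi .
\]
This operator has model $(\sigma(p)-1)\Pi_p$, so $\|N\|_e^2=\|NN^*\|_e=\max(\sigma-1)$. Next, $L-L^*=N-N^*$, and $N^2=0$ gives $(N-N^*)^*(N-N^*)=NN^*+N^*N$. Here $NN^*=\Pi NN^*\Pi$ and $N^*N=(I-\Pi)N^*N(I-\Pi)$, so the sum is block diagonal for $\mathcal R\oplus\mathcal R^\perp$. The essential norm of a block diagonal operator is the larger of the essential norms of the blocks: it is at most this, by subtracting a compact operator in each block, and at least this, by compressing to each block. Both blocks have essential norm $\|N\|_e^2$. Hence $\|L-L^*\|_e=\|N\|_e$. For the equivalences, Item 3 with $h_1=h_2=1$ gives $\|L\|_e=\max\sigma^{1/2}$, and $\sigma\geq1$, so each of the four conditions says that $\sigma\equiv1$.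
\end{proof}

\section{Hypersurfaces in $\mathbb C^n$}\label{sec:Cn}

Let $n\ge2$ and let $S=\partial\Omega\subset\mathbb C^n$ be smooth and compact, with defining function $\rho$. Define $H_p$, $\Lambda_p$, $\Gamma_p$, $\phi$, $\mathcal A(\Omega)$, $H^2(S)$ and $\Pi$ by the same formulas as in Section~\ref{sec:intro}; now $H_p$ is a complex hyperplane. Assume that the real Hessian of $\rho$ is positive definite on $H_p$ for all $p\in S$, and that $\phi\ne0$ on $\Omega\times S$. Let
\[
\mathcal Lf(z)=\frac1{(2\pi i)^n}\int_Sf(\zeta)\,\frac{\partial\rho\wedge(\bar\partial\partial\rho)^{n-1}}{\phi(z,\zeta)^n},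
\]
and let $Lf$ be the boundary values of $\mathcal Lf$ for $f\in C^\infty(S)$.

Formula \eqref{eq:taylor} holds for each $e\in H_p$, so $\Lambda_p(e)>|\Gamma_p(e)|$ for $e\ne0$; in particular the Hermitian form $\Lambda_p$ is positive definite on $H_p$. \emph{Takagi's theorem} states that a complex symmetric matrix can be written $U^{\mathsf T}DU$ with $U$ unitary and $D$ diagonal with nonnegative entries, its singular values. Applied to the matrix of $\Gamma_p$ in a $\Lambda_p$-orthonormal basis, it gives a basis $e_1,\dots,e_{n-1}$ of $H_p$ with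
\[
\Lambda_p\Bigl(\sum h_je_j\Bigr)=\sum|h_j|^2,\qquad\Gamma_p\Bigl(\sum h_je_j\Bigr)=\sum\beta_j(p)h_j^2 .
\]
The numbers $\beta_1(p),\dots,\beta_{n-1}(p)\ge0$ are the Takagi singular values of $\Gamma_p$ with respect to $\Lambda_p$, and $\beta_j=\Gamma_p(e_j)<\Lambda_p(e_j)=1$.

\begin{theorem}\label{thm:C}
$L$ is bounded on $L^2(S)$ and
\[
\|L\|_e=\max_{p\in S}\prod_{j=1}^{n-1}\bigl(1-\beta_j(p)^2\bigr)^{-1/4}.
\]
Theorem~\ref{thm:B} holds with $\sigma=\prod_j(1-\beta_j^2)^{-1/2}$, the condition $\beta\equiv0$ being read as $\beta_j\equiv0$ for all $j$. For $n=2$, $\beta_1(p)=\beta(p)$; that is, $\beta(p)$ is given by \eqref{eq:beta}.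
\end{theorem}

\begin{proof}
The last statement is Lemma~\ref{lem:beta}. For the rest we follow Sections~\ref{sec:model}--\ref{sec:LLstar} and record each place where the dimension enters.

\emph{The measure and the group.} With $\alpha=-i\partial\rho|_S$ as before, the measure in $\mathcal L$ is $\mu=(2\pi i)^{-n}i^n\alpha\wedge(d\alpha)^{n-1}=(2\pi)^{-n}\alpha\wedge(d\alpha)^{n-1}$. Let $\omega=\sum da_j\wedge db_j$ be the symplectic form on $\mathbb C^{n-1}$, $u_j=a_j+ib_j$, so that $\omega(\eta,\xi)=\operatorname{Im}\sum\bar\eta_j\xi_j$. Linear maps preserving $\omega$ form the group $Sp(2n-2,\mathbb R)$; they preserve $\omega^{n-1}$, so they have determinant $1$. Take $\mathbb H=\mathbb C^{n-1}\times\mathbb R$ with $\operatorname{Im}(\bar\eta u)$ replaced by $\omega(\eta,u)$, and $\theta=d\tau+2\vartheta$ with $\vartheta=\operatorname{Im}\sum\bar u_j\,du_j$. Then $d\vartheta=2\omega$, $\vartheta$ at the point $u$ is $\omega(u,\cdot)$, and $\theta\wedge(d\theta)^{n-1}=4^{n-1}(n-1)!\,d\tau\wedge\bigwedge_j(da_j\wedge db_j)$.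 So the constant $\pi^{-2}$ is replaced by $c_n=(2\pi)^{-n}4^{n-1}(n-1)!$, and $\pi^{-1}$ in the identification of $L^2$ spaces by $c_n^{1/2}$. Dilations multiply $m$ by $r^{2n}$, so $D_rf=r^nf\circ\delta_r$, and \eqref{eq:polar} becomes $\int_{|v|<R}|v|^{1-2n}\,dm=CR$, $\int_{|v|>R}|v|^{-4n}\,dm<\infty$. The estimates \eqref{eq:euclid} and \eqref{eq:lower} and their proofs are unchanged.

\emph{Model operators.} Now $\mathcal Q$ consists of forms on $\mathbb R^{2n-2}$, and $M_{Q,\epsilon}$ has kernel $c_n(Q(u)-i\tau+\epsilon)^{-n}$. From $w^{-n}=\frac1{(n-1)!}\int_0^\infty\lambda^{n-1}e^{-\lambda w}\,d\lambda$ and $2\pi c_n/(n-1)!=(2/\pi)^{n-1}$ we get \eqref{eq:fibers} with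
\[
T_{Q,\lambda}(\xi,\eta)=(2\lambda/\pi)^{n-1}e^{-\lambda Q(\xi-\eta)+2i\lambda\omega(\eta,\xi)} .
\]
Since $\int e^{-\lambda\operatorname{Re}Q}=(\pi/\lambda)^{n-1}(\det\operatorname{Re}Q)^{-1/2}$, the Schur bound is $2^{n-1}(\det\operatorname{Re}Q)^{-1/2}$. Parts (b) and (c) of Lemma~\ref{lem:MQ} carry over word for word, and in (d) the kernel is $O(|v|^{-2n})$, which is square integrable on $|v|\ge c$. For $\beta=(\beta_1,\dots,\beta_{n-1})$ let $q_\beta(u)=\sum_j(|u_j|^2+\beta_ju_j^2)$, and let $B\in Sp(2n-2,\mathbb R)$. The unitary operators $g\mapsto\lambda^{(n-1)/2}g(\lambda^{1/2}\,\cdot)$ and $g\mapsto g\circ B$ reduce $T_{q_\beta\circ B,\lambda}$ to $T_{q_\beta,1}$, whose kernel is the product of the kernels $T_{\beta_j}(\xi_j,\eta_j)$. So $T_{q_\beta,1}=T_{\beta_1}\otimes\dots\otimes T_{\beta_{n-1}}$, and \eqref{eq:TT} gives $T_{q_\beta,1}T_{q_\beta,1}^*=\prod_j(1-\beta_j^2)^{-1/2}\,T_0^{\otimes(n-1)}$, where $T_0^{\otimes(n-1)}=T_{q_0,1}$ is a nonzero orthogonal projection. Proposition~\ref{prop:gauss}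 holds with $\prod_j(1-\beta_j^2)$ in place of $1-\beta^2$.

\emph{Lemma~\ref{lem:offdiagonal}.} The directions $h=we$, $e=\zeta-z$, already show that $\phi(z,\cdot):S\to\mathbb C$ is a submersion at $\zeta$. Its zero set is a submanifold of dimension $2n-3\ge1$ near $\zeta$, so it contains a curve. The sets $\ell,\ell'$ are complex hyperplanes through $z$; $\rho|_\ell$ has a nondegenerate minimum at $\zeta$; and a hyperplane through $z$ other than $z+H_z$ contains a direction $e'\notin H_z$.

\emph{Lemma~\ref{lem:reproducing}.} Use $F\,\mathcal W\wedge(d\mathcal W)^{n-1}$. It is closed, since $(d\mathcal W)^n=\pm n!\,ds_1\wedge\dots\wedge ds_n\wedge d\zeta_1\wedge\dots\wedge d\zeta_n=0$ and each term of $dF\wedge\mathcal W\wedge(d\mathcal W)^{n-1}$ contains $n+1$ factors $d\zeta_j$. Further $\mathcal W_1\wedge(d\mathcal W_1)^{n-1}=\phi^{-n}\partial\rho\wedge(\bar\partial\partial\rho)^{n-1}$, and the constant on the sphere is $i^n\int_{|\zeta|<1}(d\alpha_0)^n=i^n\cdot2^nn!\cdot\pi^n/n!=(2\pi i)^n$.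

\emph{Proposition~\ref{prop:darboux}.} At $\zeta\in S$ write $z=\zeta+\sqrt2\sum_{j<n}Z_je_j+Z_ne'$ with the Takagi basis of $H_\zeta$ and $\langle\partial\rho(\zeta),e'\rangle=i$. Let $Z'=(Z_1,\dots,Z_{n-1})$, $Z_n=X+iY$, $\beta_j=\beta_j(\zeta)$. Then $\phi(z,\zeta)=Y-iX$ and $\rho=2(\operatorname{Re}q_\beta(Z')-Y)+E$, where every quadratic term of $E$ contains $Z_n$ or $\bar Z_n$. With $T=X+\sum\beta_j\operatorname{Im}Z_j^2$ we have $\alpha=dT+2\operatorname{Im}\sum_{j<n}\bar Z_j\,dZ_j+\operatorname{Im}\partial E$. At $\zeta$, with $Z_j=a_j+ib_j$, $\alpha=dX$ and $d\alpha=4\sum da_j\wedge db_j$ plus terms containing $dX$, so $\alpha\wedge(d\alpha)^{n-1}=4^{n-1}(n-1)!\,dX\wedge\bigwedge_j(da_j\wedge db_j)$, which is positive for the boundary orientation by the computation in Step 2. Darboux's theorem holds in the same form for $1$-forms with $\alpha\wedge(d\alpha)^{n-1}\ne0$ on manifolds of dimension $2n-1$, and Step 4 is unchanged. In Step 5, $\Sigma=\{T=0\}$ is parametrized by $Z'$, \eqref{eq:sigma} holds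 with $q_\beta(Z')$ and $2\vartheta$, and the comparison of first-order parts reads
\[
d\tau_2+2A^*\vartheta=2\vartheta .
\]
Applying $d$ gives $A^*\omega=\omega$. Then $A^*\vartheta$ at the point $Z'$ is $\omega(AZ',A\,\cdot)=\omega(Z',\cdot)$, so $A^*\vartheta=\vartheta$ and $\tau_2=0$. Hence $Q_y=q_\beta\circ B_y$ with $B_y=A^{-1}\in Sp(2n-2,\mathbb R)$. As $\det B_y=1$, $\det\operatorname{Re}Q_y=\prod_j(1-\beta_j^2)$; since $Q_y$ is smooth in $y$, the function $\sigma$ is smooth on $S$.

\emph{Section~\ref{sec:weak}.} The bound \eqref{eq:size} is unchanged. From $w_1^{-n}-w_2^{-n}=(w_2-w_1)(w_1w_2)^{-n}\sum_{k=0}^{n-1}w_1^kw_2^{n-1-k}$ we get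
\[
\bigl|\phi(z_\epsilon,\zeta)^{-n}-(Q_x(u)-i\tau+\epsilon)^{-n}\bigr|\le C|v|(|v|^2+\epsilon)^{1+(n-1)-2n}\le C|v|^{1-2n}.
\]
In Lemma~\ref{lem:weak} the bounds are $|v|^{1-2n}$ and $|\phi|^{-n+1/2}$. In Lemmas~\ref{lem:boundary} and~\ref{lem:commutator} the integrands are $O(|v|\cdot|v|^{-2n})$.

\emph{Sections~\ref{sec:freezing}--\ref{sec:LLstar}.} In Lemma~\ref{lem:freezing} the cube lies in $\mathbb R^{2n-1}$, and we use $2n$ derivatives, so that $\sum_{k\in\mathbb Z^{2n-1}}(1+|k|)^{-2n}<\infty$. Proposition~\ref{prop:bounded}, whose proof assumed nothing about $L$, gives boundedness. The remaining arguments use only that $L$ is an essentially local idempotent with range $H^2(S)$ and with pseudolocal models $M_p$ whose fibers vanish for $\lambda<0$, that $M_pM_p^*=\sigma(p)\Pi_p$ with $\Pi_p\ne0,I$ a pseudolocal orthogonal projection, and that $\sigma\ge1$ is continuous. In particular $\|L\|_e=\max_p\|M_p\|=\max\sigma^{1/2}$, and $\sigma\equiv1$ exactly when all $\beta_j$ vanish identically.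
\end{proof}

\begin{thebibliography}{1}

\bibitem{BE}
D.~E. Barrett and L.~D. Edholm,
\emph{The Leray transform: factorization, dual $CR$ structures and model hypersurfaces in $\mathbb{C}\mathbb{P}^2$},
arXiv:1712.09077 (2017).

\end{thebibliography}
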